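\title{Normal families and multipliers of fixed points of iterates: the bound $2^n$}

\begin{abstract}
Let $D$ be a plane domain, $n\ge 2$ and $\varepsilon>0$. We prove that the family of all holomorphic functions $f:D\to\mathbb C$ with $|(f^n)'(\xi)|\le 2^n-\varepsilon$ at every fixed point $\xi$ of the iterate $f^n$ is normal, which confirms a conjecture from a paper of Bergweiler. A non-normal sequence with bounded multipliers is rescaled by affine conjugations to a non-affine entire function $F$, and we show that $F^n$ has a fixed point with multiplier of modulus at least $2^n$; all multipliers have modulus at most $2^n$ only if $F$ is conjugate to $z^2$. We also show that the hypothesis cannot be weakened to $|(f^n)'(\xi)|<2^n$.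
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $D\subset\mathbb C$ be a domain and $f:D\to\mathbb C$ holomorphic. Since $f$ need not map $D$ into itself, its iterates are defined on shrinking sets: put $D_1=D$, $f^1=f$, and $D_n=f^{-1}(D_{n-1})$, $f^n=f^{n-1}\circ f$ for $n\ge2$. Thus $\xi$ is a \emph{fixed point of $f^n$} if $\xi,f(\xi),\dots,f^{n-1}(\xi)$ all lie in $D$ and $f^n(\xi)=\xi$. Its \emph{multiplier}
\[
(f^n)'(\xi)=\prod_{j=0}^{n-1}f'(f^j(\xi))
\]
measures how much $f$ expands once around the orbit of $\xi$. A family of holomorphic functions on $D$ is \emph{normal} if every sequence in it has a subsequence that converges locally uniformly on $D$, where convergence to $\infty$ is allowed.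

A family fails to be normal when its members map smaller and smaller discs over sets of definite size. If a small disc is mapped over a large disc that contains it, an inverse branch is a strong contraction, and its fixed point has a large multiplier. One therefore expects a bound on multipliers to force normality. For $n=1$ this is false: the functions $z+e^{kz}$, $k\ge1$, have no fixed points at all, and they tend to $z$ for $\operatorname{Re}z<0$ and to $\infty$ for $\operatorname{Re}z>0$. For $n\ge2$ it is true. Bergweiler \cite{Bergweiler} proved that for each $n\ge2$ there is a constant $K_n>1$ such that, for every domain $D$, every family of holomorphic functions $f:D\to\mathbb C$ with $|(f^n)'(\xi)|\le K_n$ for all fixed points $\xi$ of $f^n$ is normal.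

How large can $K_n$ be? Fix $d\ge2$. The functions $az^d$, $a\ne0$, do not form a normal family near $0$, because they vanish at $0$ and tend to $\infty$ elsewhere as $a\to\infty$. Each of them is linearly conjugate to $z^d$, and the fixed points of $z^{d^n}$ are $0$, with multiplier $0$, and roots of unity, with multiplier $d^n$. The strongest restriction comes from $d=2$: the family $\{az^2\}$ shows that $K_n=2^n$ is too large. The natural guess is that $z^2$ is the extreme case and that every smaller constant is admissible. This is the conjecture posed in \cite{Bergweiler}, and we prove it.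

\begin{theorem}\label{thm:main}
Let $D\subset\mathbb C$ be a domain, $n\ge2$ and $\varepsilon>0$. Let $\mathcal F$ be the family of all holomorphic functions $f:D\to\mathbb C$ such that $|(f^n)'(\xi)|\le 2^n-\varepsilon$ for all fixed points $\xi$ of $f^n$. Then $\mathcal F$ is normal.
\end{theorem}

The theorem follows from a local statement. Write $D(a,r)$ for the open disc with center $a$ and radius $r$, and $f^\#=|f'|/(1+|f|^2)$ for the spherical derivative. A point $a\in D$ is \emph{irregular} for a sequence $(f_k)$ of holomorphic functions on $D$ if $f_k^\#(z_k)\to\infty$ for some sequence $z_k\to a$.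

\begin{theorem}\label{thm:local}
Let $f_k:D\to\mathbb C$ be holomorphic, $a\in D$ irregular for $(f_k)$, $n\ge2$ and $\overline{D(a,r)}\subset D$. Let $\Lambda_k(r)$ be the supremum of $|(f_k^n)'(\xi)|$ over the fixed points $\xi$ of $(f_k|_{D(a,r)})^n$, and $\Lambda_k(r)=0$ if there are none. Then $\liminf_{k}\Lambda_k(r)\ge 2^n$.
\end{theorem}

The constant $2^n$ comes from the following theorem on entire functions. We call $F$ \emph{affine} if $F(z)=\alpha z+\beta$ with $\alpha,\beta\in\mathbb C$.

\begin{theorem}\label{thm:entire}
Let $F$ be an entire function that is not affine, and let $n\ge2$. If $F$ is transcendental, the multipliers of the fixed points of $F^n$ are unbounded. If $F$ is a polynomial, some fixed point of $F^n$ has a multiplier $\lambda$ with $|\lambda|\ge2^n$; and if all of them satisfy $|\lambda|\le2^n$, then $F$ is affinely conjugate to $z^2$.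
\end{theorem}

The last result describes the borderline. It is not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:sharp}
Let $n\ge2$.
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:main} fails if its hypothesis is replaced by ``$|(f^n)'(\xi)|<2^n$ for all fixed points $\xi$ of $f^n$''.
\item[(b)] If $\limsup_k\Lambda_k(r)\le2^n$ in Theorem~\ref{thm:local}, then every subsequence of $(f_k)$ has a further subsequence with affine maps $L_k(y)=q_k+\alpha_ky$, $q_k\to a$, $\alpha_k\to0$, such that $L_k^{-1}\circ f_k\circ L_k\to z^2$ locally uniformly on $\mathbb C$.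
\end{enumerate}
\end{theorem}

The proof has two halves, and Section~\ref{sec:model} shows both on one example. The first half (Sections \ref{sec:tools}--\ref{sec:blowup}) reduces Theorems \ref{thm:main}, \ref{thm:local} and \ref{thm:sharp}(b) to Theorem~\ref{thm:entire} and settles the transcendental case of the latter; it is qualitative, and the value of the bound on the multipliers plays no role in it. The second half (Sections \ref{sec:identities}--\ref{sec:large}) treats polynomials. Section~\ref{sec:example} contains the example for Theorem~\ref{thm:sharp}(a). The theorem of \cite{Bergweiler} quoted above is not used.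

The following consequences of the definitions are used throughout. If $\xi$ is a fixed point of $f^n$, so is $f(\xi)$, with the same multiplier. A fixed point of $f$ with multiplier $\mu$ is a fixed point of $f^n$ with multiplier $\mu^n$. If $D'\subset D$, a fixed point of $(f|_{D'})^n$ is a fixed point of $f^n$. If $L$ is a nonconstant affine map, then $L^{-1}$ maps the fixed points of $f^n$ onto those of $(L^{-1}\circ f\circ L)^n$ and preserves multipliers.

\section{A model family}\label{sec:model}

Fix $b\in\mathbb C$ and consider $f_k(z)=kz^2+bz$ on the unit disc. As $f_k(0)=0$ and $f_k\to\infty$ elsewhere, the family is not normal at $0$.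

\emph{Rescaling.} The usual way to magnify a non-normal sequence rescales the variable only. Here $f_k(y/\sqrt k)=y^2+by/\sqrt k\to y^2$. The limit has forgotten $b$, which is the multiplier of the fixed point $0$ of $f_k$, so it carries no information on multipliers. To keep them we must rescale by conjugation. With $L(y)=\rho y$,
\[
L^{-1}\circ f_k\circ L\,(y)=k\rho\,y^2+by .
\]
If $k\rho\to0$ the limit is the linear map $by$, which sees only one fixed point. If $k\rho\to\infty$ there is no limit. At the intermediate scale $\rho=1/k$ we obtain $F(y)=y^2+by$ on the disc $D(0,k)$, and for large $k$ the multipliers of the fixed points of $f_k^n$ are exactly those of $F^n$. For this family, Theorem~\ref{thm:local} is therefore a statement about one polynomial.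

\emph{The polynomial, for $n=2$.} The fixed points of $F$ are $0$ and $1-b$, with multipliers $b$ and $2-b$. Let $p,q$ be the roots of $y^2+(b+1)y+(b+1)$. Then $F(p)=p^2+bp=-p-(b+1)=q$, and $F(q)=p$ by symmetry. So $p$ is a fixed point of $F^2$, with multiplier
\[
(2p+b)(2q+b)=4pq+2b(p+q)+b^2=4+2b-b^2=5-(b-1)^2 .
\]
Suppose that all fixed points of $F^2$ have multiplier of modulus at most $4$, and write $b-1=u+iv$ with $u,v$ real. From $|b|\le2$ and $|2-b|\le2$ we get $(1+|u|)^2+v^2\le4$. From $|5-(b-1)^2|\le4$ we get $u^2-v^2\ge1$, so $|u|\ge 1$. Together these give $|u|=1$ and $v=0$, that is, $b=0$ or $b=2$. Both $y^2$ and $y^2+2y=(y+1)^2-1$ are conjugate to $z^2$. Since every quadratic polynomial is conjugate to some $y^2+by$ (move a fixed point to $0$ and scale), this proves Theorem~\ref{thm:entire} for degree $2$ and $n=2$.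

The multipliers cannot all be small because they are tied together. For instance, the four of them add up to $b^2+(2-b)^2+2(4+2b-b^2)=12$ for every $b$. For larger $n$ and higher degree there are no explicit formulas for the cycles, and relations of this kind take their place.

Two features of the example made the rescaling possible: the sequence tends to $\infty$ outside a single point, and it has fixed points near that point at which the conjugation can be centered. The next three sections show that both features are forced by a bound on the multipliers.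

\section{Irregular points, inverse branches and islands}\label{sec:tools}

\subsection*{Irregular points}
Marty's theorem says that a family of meromorphic functions on a domain is normal with respect to the spherical metric if and only if the spherical derivatives are locally uniformly bounded. If holomorphic functions converge locally uniformly in the spherical metric on a domain, then by Hurwitz's theorem the limit is holomorphic or identically $\infty$, and the convergence is of the kind allowed in Section~\ref{sec:intro}; moreover the spherical derivatives converge locally uniformly. We shall use three facts about a sequence $(f_k)$ of holomorphic functions on $D$.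
\begin{enumerate}
\item[(I1)] An irregular point of $(f_k)$ is irregular for every subsequence.
\item[(I2)] If $\{f_k\}$ is not normal on a domain $\Omega\subset D$, some subsequence has an irregular point in $\Omega$.
\item[(I3)] If $(f_k)$ is uniformly bounded near $a$, or converges uniformly near $a$ to a holomorphic function or to $\infty$, then $a$ is not irregular.
\end{enumerate}
Here (I1) holds by definition, and it is the reason for working with irregular points rather than with points of non-normality. For (I2), Marty's theorem gives points $z_j$ in a compact subset of $\Omega$ and indices $k_j$ with $f_{k_j}^\#(z_j)\to\infty$; then $k_j\to\infty$, and we may assume that $(k_j)$ increases and $(z_j)$ converges. For (I3), Cauchy's estimate bounds $f_k^\#\le|f_k'|$ if $(f_k)$ is bounded, and $f_k^\#=(1/f_k)^\#\le|(1/f_k)'|$ if $f_k\to\infty$.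

\begin{lemma}[Zalcman]\label{lem:zalcman}
If $a$ is irregular for $(f_k)$, then, after passing to a subsequence, there are $\zeta_k\to a$ and $\rho_k\to0^+$ such that $f_k(\zeta_k+\rho_ky)\to g(y)$ locally uniformly on $\mathbb C$, with $g$ a nonconstant entire function.
\end{lemma}

\begin{proof}
Let $z_k\to a$ with $f_k^\#(z_k)\to\infty$, and choose $r_k\to0^+$ with $r_kf_k^\#(z_k)\to\infty$. Let $\zeta_k$ maximize $(r_k-|z-z_k|)f_k^\#(z)$ on $|z-z_k|\le r_k$, and put $\rho_k=1/f_k^\#(\zeta_k)$ and $R_k=r_k-|\zeta_k-z_k|$. Then $\zeta_k\to a$ and $R_k/\rho_k\ge r_kf_k^\#(z_k)\to\infty$, so $\rho_k\to0$. Let $G_k(y)=f_k(\zeta_k+\rho_ky)$. For $|y|\le S$ and large $k$, the point $z=\zeta_k+\rho_ky$ satisfies $r_k-|z-z_k|\ge R_k-S\rho_k>0$, so the choice of $\zeta_k$ gives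
\[
G_k^\#(y)=\rho_kf_k^\#(\zeta_k+\rho_ky)\le\frac{R_k}{R_k-S\rho_k}\to1 .
\]
By Marty's theorem and a diagonal argument, a subsequence of $(G_k)$ converges locally uniformly on $\mathbb C$, in the spherical metric, to some $g$. Since $G_k^\#(0)=1$, also $g^\#(0)=1$. So $g$ is nonconstant, hence entire.
\end{proof}

\subsection*{Contracting inverse branches}
Every fixed point with large multiplier in the first half of the proof is produced by the next lemma.

\begin{lemma}\label{lem:branch}
Let $f:D\to\mathbb C$ be holomorphic, $n\ge1$ and $0<s<\eta$. Let $\Phi:D(a,\eta)\to D(a,s)$ be holomorphic with $\Phi(z)\in D_n$ and $f^n(\Phi(z))=z$ for all $z\in D(a,\eta)$. Then $f^n$ has a fixed point $\xi\in D(a,s)$ with $|(f^n)'(\xi)|\ge(\eta-s)/s$.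
\end{lemma}

\begin{proof}
On a circle $|z-a|=s'$ with $s<s'<\eta$ we have $|\Phi(z)-a|<|z-a|$. By Rouch\'e's theorem $z-\Phi(z)$ has a zero $\xi$ inside, and $\xi=\Phi(\xi)\in D(a,s)$ satisfies $f^n(\xi)=f^n(\Phi(\xi))=\xi$. Since $|\Phi-a|<s$ on $D(\xi,\eta-s)\subset D(a,\eta)$, Cauchy's estimate gives $|\Phi'(\xi)|\le s/(\eta-s)$. Finally $(f^n)'(\xi)\Phi'(\xi)=1$.
\end{proof}

\subsection*{Simple values and simple islands}
To apply Lemma~\ref{lem:branch} we need inverse branches, and two counting results supply them. A \emph{simple $w$-point} of an entire function $g$ is a point $y$ with $g(y)=w$ and $g'(y)\ne0$. The first result is Nevanlinna's theorem: \emph{if $g$ is a nonconstant entire function, there are at most two values $w\in\mathbb C$ such that $g$ has no simple $w$-point.} The function $\cos y$ with $w=\pm1$ shows that two such values can occur.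

The second result is a finite counterpart for proper maps. Recall that a holomorphic map $f:X\to Y$ between plane domains is \emph{proper} if preimages of compact sets are compact. Such a map has a degree $m$: every point of $Y$ has $m$ preimages, counted with multiplicity. If $B\subset Y$ is a domain, each component of $f^{-1}(B)$ is mapped properly onto $B$, and the degrees of these maps add up to $m$. If $Y$ is simply connected, the Riemann--Hurwitz formula says that $f$ has $m-\chi(X)$ critical points, counted with multiplicity; here the Euler characteristic satisfies $\chi(X)\le1$, with equality if $X$ is simply connected. A component of $f^{-1}(B)$ that is mapped biholomorphically onto $B$ is called a \emph{simple island over $B$}.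

\begin{lemma}\label{lem:islands}
Let $U$ be a simply connected plane domain, $V$ a disc, $f:U\to V$ proper of degree $m$, and let $B_1,\dots,B_q\subset V$ be disjoint simply connected domains. Then the total number of simple islands over $B_1,\dots,B_q$ is at least $(q-2)m+2$.
\end{lemma}

\begin{proof}
The map $f$ has $m-1$ critical points in $U$. Let $I$ run through the components of the sets $f^{-1}(B_j)$, and let $e_I$ be the degree of $f$ on $I$. These components are disjoint, $I$ contains at least $e_I-1$ critical points, and $\sum_Ie_I=qm$. If $e_I\ge2$, then $e_I\le2(e_I-1)$. So the components with $e_I\ge2$ contribute at most $2(m-1)$ to $\sum_I e_I$, and the number of components with $e_I=1$ is at least $qm-2(m-1)$.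
\end{proof}

\section{Non-normality is concentrated at one point}\label{sec:onepoint}

\begin{proposition}\label{prop:onepoint}
Let $n\ge2$, $C\ge1$, let $D$ be a domain and let $f_k:D\to\mathbb C$ be holomorphic with $|(f_k^n)'(\xi)|\le C$ for all fixed points $\xi$ of $f_k^n$. After passing to a subsequence, one of the following holds.
\begin{enumerate}
\item[(i)] $f_k$ converges locally uniformly on $D$ to a holomorphic function or to $\infty$.
\item[(ii)] There is a point $a\in D$, irregular for $(f_k)$, with $f_k\to\infty$ locally uniformly on $D\setminus\{a\}$. For each $s>0$, the function $f_k$ has a zero in $D(a,s)$ for all large $k$.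
\end{enumerate}
\end{proposition}

Near an irregular point, $f_k$ maps tiny domains univalently onto discs of fixed size around almost any given value. If there are several irregular points, we take them as the values and chain $n$ inverse branches into a closed loop, to which Lemma~\ref{lem:branch} applies. The difficulty is that some links of the chain may be missing, and the loop must have length exactly $n$.

\begin{proof}
Assume that no subsequence satisfies (i). Then $\{f_k\}$ is not normal, and by (I2) we may pass to a subsequence with an irregular point $a_1$. Suppose that distinct irregular points $a_1,\dots,a_m$ have been found. If $\{f_k\}$ is normal on the domain $D\setminus\{a_1,\dots,a_m\}$, pass to a subsequence that converges there, and stop. Otherwise pass to a subsequence with a new irregular point $a_{m+1}$; the old ones stay irregular by (I1).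

\medskip\noindent\emph{Step 1: there are no five irregular points.} Suppose that $a_1,\dots,a_5$ are irregular. Applying Lemma~\ref{lem:zalcman} five times, we pass to a subsequence with $\zeta_k^{(i)}\to a_i$, $\rho_k^{(i)}\to0^+$ and
\[
G_k^{(i)}(y)=f_k\bigl(\zeta_k^{(i)}+\rho_k^{(i)}y\bigr)\to g_i(y),\qquad g_i\text{ nonconstant entire.}
\]
For $i,j\in\{1,\dots,5\}$, not necessarily distinct, write $i\to j$ if $g_i$ has a simple $a_j$-point.

Each arrow $i\to j$ gives an inverse branch. Let $y_0$ be a simple $a_j$-point of $g_i$, choose $t>0$ such that $y_0$ is the only zero of $g_i-a_j$ in $\overline{D(y_0,t)}$, and choose $\eta>0$ with $|g_i-a_j|\ge2\eta$ on $|y-y_0|=t$. For large $k$ we have $|G_k^{(i)}-g_i|<\eta$ on this circle. For $w\in D(a_j,\eta)$, the functions $G_k^{(i)}-w$ and $g_i-a_j$ then differ by less than $2\eta$ on the circle, so by Rouch\'e's theorem $G_k^{(i)}-w$ has exactly one zero $y(w)$ in $D(y_0,t)$, and it is simple. Hence $y(w)$ is holomorphic in $w$, and $\varphi_{ij}(w)=\zeta_k^{(i)}+\rho_k^{(i)}y(w)$ defines a holomorphic map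
\[
\varphi_{ij}:D(a_j,\eta)\to D(a_i,s_k)\subset D,\qquad f_k\circ\varphi_{ij}=\mathrm{id},
\]
with $s_k=|\zeta_k^{(i)}-a_i|+\rho_k^{(i)}(|y_0|+t)\to0$. Taking the least $\eta$ and the largest $s_k$, we make them common to all arrows.

Now we find a loop of $n$ arrows. By Nevanlinna's theorem, for each $i$ the relation $i\to j$ fails for at most two $j$. So at most $10$ ordered pairs fail, and among the five targets there is one, $v$, such that $i\to v$ fails for at most two $i$. Start at $v_0=v$ and choose arrows $v_0\to v_1\to\dots\to v_{n-2}$ arbitrarily. The last index $v_{n-1}$ must satisfy $v_{n-2}\to v_{n-1}$ and $v_{n-1}\to v$; each condition excludes at most two of the five indices, so one remains. For $s_k<\eta$ the composition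
\[
\Phi=\varphi_{v_0v_1}\circ\varphi_{v_1v_2}\circ\cdots\circ\varphi_{v_{n-1}v}:D(a_v,\eta)\to D(a_v,s_k)
\]
is defined. Each application of $f_k$ removes the leftmost factor, so the intermediate images lie in the discs $D(a_i,s_k)\subset D$, and $f_k^n\circ\Phi=\mathrm{id}$. Lemma~\ref{lem:branch} gives a fixed point of $f_k^n$ with multiplier of modulus at least $(\eta-s_k)/s_k\to\infty$, a contradiction.

\medskip\noindent\emph{Step 2: the limit is $\infty$, and $f_k$ has zeros near each $a_i$.} By Step 1 the process stops with a set $S=\{a_1,\dots,a_m\}$, $1\le m\le4$, and $f_k$ converges on $D\setminus S$ to a holomorphic function or to $\infty$. In the first case $(f_k)$ is bounded on a small circle about $a_1$, hence inside it by the maximum principle, which contradicts (I3). So $f_k\to\infty$ on $D\setminus S$. Fix $i$ and let $s>0$ be so small that $D(a_i,s)\subset D$ contains no other point of $S$. If infinitely many $f_k$ had no zero in $D(a_i,s)$, then for these $k$ the holomorphic functions $1/f_k$ would tend to $0$ uniformly on $|z-a_i|=s/2$, hence on $D(a_i,s/2)$, which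 contradicts (I1) and (I3).

\medskip\noindent\emph{Step 3: $m=1$.} With fewer than five points the count of Step 1 no longer closes a loop. On the other hand, we now know that $f_k$ is large away from $S$, so near each $a_i$ it is a proper map onto a large disc, and Lemma~\ref{lem:islands} applies.

Suppose $m\ge2$, and write $a=a_1$, $b=a_2$. Choose $\delta>0$ such that the discs $B_a=D(a,\delta)$ and $B_b=D(b,\delta)$ have disjoint closures, which lie in $D$ and contain no other point of $S$. Choose $R$ with $B_a\cup B_b\subset V=D(0,R)$, and fix $s\in(0,\delta)$ with $(\delta-s)/s>C$. Fix $k$ so large that $f=f_k$ has zeros in $D(a,s)$ and in $D(b,s)$ and satisfies $|f|>R$ on the annuli $s\le|z-a|\le\delta$ and $s\le|z-b|\le\delta$. Let $U$ and $W$ be the components of $\{|f|<R\}$ that contain these zeros. They cannot meet the annuli, so their closures lie in $D(a,s)$ and $D(b,s)$, and $|f|=R$ on their boundaries. Hence $f:U\to V$ and $f:W\to V$ are proper. The inside of a Jordan curve in $U$ lies in $D(a,s)$, and $|f|<R$ there by the maximum principle; so $U$ is simply connected, and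 so is $W$.

If $U$ contained a simple island over $B_a$, Lemma~\ref{lem:branch} for the first iterate, applied to the inverse branch $B_a\to U\subset D(a,s)$, would give a fixed point of $f$ with multiplier $|\mu|>C\ge1$, and then $|\mu^n|>C$, which is excluded. For the same reason $W$ contains no simple island over $B_b$. Lemma~\ref{lem:islands} with $q=2$ and the domains $B_a,B_b$ now shows that $U$ contains two simple islands over $B_b$ and that $W$ contains a simple island over $B_a$.

For even $n$ we could alternate between $a$ and $b$. For odd $n$ the orbit has to pass from $U$ to $U$ at some time, and $U$ has no simple island over the whole of $B_a$. It does have simple islands over suitable subdomains of $B_a$, and the following claim, which serves all $n$, makes this precise.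

\emph{Claim: for each $j\ge1$ there are two disjoint domains $I_j,I_j'\subset U$ that are mapped biholomorphically onto $B_b$ by $f^j$, with $f^i(I_j),f^i(I_j')\subset U$ for $i<j$.} For $j=1$ take the two islands just found. Given $I_j$ and $I_j'$, apply Lemma~\ref{lem:islands} with $q=3$ to $f:U\to V$, of degree $m_U$ say, and to $B_b,I_j,I_j'$. These domains are simply connected and disjoint, since $I_j,I_j'\subset B_a$. There are at least $m_U+2$ simple islands, and at most $m_U$ of them lie over $B_b$. So at least two lie over $I_j$ or $I_j'$, and these serve as $I_{j+1},I_{j+1}'$.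

Let $\alpha:B_b\to I_{n-1}\subset D(a,s)$ be the inverse of $f^{n-1}$, and let $\beta:B_a\to W\subset B_b$ be an inverse branch of $f$. Then $\Phi=\alpha\circ\beta$ maps $B_a$ into $D(a,s)$, we have $f^{n-1}\circ\Phi=\beta$ and $f^n\circ\Phi=\mathrm{id}$, and the intermediate images lie in $U\cup W\subset D$. Lemma~\ref{lem:branch} gives a fixed point of $f^n$ with multiplier of modulus at least $(\delta-s)/s>C$, a contradiction. So $m=1$, and (ii) holds by Step 2.
\end{proof}

\begin{remark}
The hypothesis $n\ge2$ enters twice: in Step 1 there is a free index $v_{n-1}$ to choose, and in Step 3 the domain $I_{n-1}$ exists. For $n=1$, Step 1 would need an arrow $v\to v$. The functions $f_k(z)=z+e^{kz}$ show what goes wrong: for each $a$ on the imaginary axis there are $\zeta_k\to a$ with $e^{k\zeta_k}=1$, and $f_k(\zeta_k+y/k)\to a+e^y$, which omits exactly the value $a$.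
\end{remark}

\section{Rescaling by conjugation}\label{sec:blowup}

We first apply Proposition~\ref{prop:onepoint} to a single entire function, viewed at larger and larger scales.

\begin{proposition}\label{prop:transc}
If $F$ is a transcendental entire function and $n\ge2$, the multipliers of the fixed points of $F^n$ are unbounded.
\end{proposition}

\begin{proof}
Suppose that all multipliers have modulus at most $C$, with $C\ge1$. By Picard's theorem some value $w$ is taken at infinitely many points $z_k\ne0$, and $z_k\to\infty$. The functions $F_k(y)=F(z_ky)/z_k$ are conjugate to $F$, so Proposition~\ref{prop:onepoint} applies to them on $\mathbb C$. We have $F_k(0)=F(0)/z_k\to0$ and $F_k(1)=w/z_k\to0$. This excludes (ii), where $F_k\to\infty$ at all points but one, and the limit $\infty$ in (i). A holomorphic limit would make $(F_k)$ bounded on $|y|\le1$ along a subsequence. But $\max_{|y|\le1}|F_k(y)|=\max_{|z|\le|z_k|}|F(z)|/|z_k|\to\infty$, because $F$ is transcendental.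
\end{proof}

Next we carry out the rescaling of Section~\ref{sec:model} in general. The point is to pick the scale. We center at a fixed point $p_k$ of $f_k$ and watch the ratio $|f_k(z)-p_k|/|z-p_k|$. Very near $p_k$ it is about $|f_k'(p_k)|$, which is bounded; at a fixed distance it tends to $\infty$. We stop at the first scale where it reaches a level strictly above the bound for $|f_k'(p_k)|$. This keeps the rescaled maps bounded on the unit disc and prevents a linear limit.

\begin{proposition}\label{prop:blowup}
Let $f_k$, $a$, $n$, $r$ and $\Lambda_k(r)$ be as in Theorem~\ref{thm:local}, and suppose that $\Lambda_k(r)\le C$ for all $k$, with $C\ge1$. After passing to a subsequence, there are $p_k\to a$ and $\rho_k\to0^+$ such that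
\[
F_k(y)=\frac{f_k(p_k+\rho_ky)-p_k}{\rho_k}
\]
converges locally uniformly on $\mathbb C$ to an entire function $F$ that is not affine. Every fixed point $\xi$ of $F^n$ satisfies $|(F^n)'(\xi)|\le\limsup_k\Lambda_k(r)$, the upper limit being taken along the subsequence.
\end{proposition}

\begin{proof}
\emph{The center.} Apply Proposition~\ref{prop:onepoint} on $D(a,r)$. Since $a$ is irregular, (I1) and (I3) exclude case (i) and show that the exceptional point in case (ii) is $a$. Let $0<r'<r$. For large $k$ we have $|f_k(z)|>|z|$ on $|z-a|=r'$, and $f_k$ has a zero in $D(a,r')$; by Rouch\'e's theorem so does $f_k(z)-z$. As $r'$ is arbitrary, the fixed point $p_k$ of $f_k$ nearest to $a$ exists for large $k$ and tends to $a$. It is a fixed point of $(f_k|_{D(a,r)})^n$ with multiplier $f_k'(p_k)^n$, so $|f_k'(p_k)|\le C^{1/n}\le C$.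

\emph{The scale.} For large $k$ the function $H_k(z)=(f_k(p_k+z)-p_k)/z$ is holomorphic on $|z|\le r/4$, with $H_k(0)=f_k'(p_k)$. Let $m_k(t)=\max_{|z|\le t}|H_k(z)|$ for $0\le t\le r/4$. This function is continuous and nondecreasing, and $m_k(0)\le C$. For fixed $t>0$ and large $k$, the circle $|z-p_k|=t$ lies in the annulus $t/2\le|z-a|\le3t/2$, on which $f_k\to\infty$ uniformly; so $m_k(t)\to\infty$. Hence for large $k$ there is $\rho_k\in(0,r/4)$ with $m_k(\rho_k)=2C$, and $\rho_k\to0$, because $m_k(t)>2C$ implies $\rho_k<t$.

\emph{The limit.} Let $L_k(y)=p_k+\rho_ky$ and regard $F_k=L_k^{-1}\circ f_k\circ L_k$ as a function on $\Omega_k=L_k^{-1}(D(a,r))$. Every compact set lies in $\Omega_k$ for large $k$, and all fixed points of $F_k^n$ have multiplier of modulus at most $\Lambda_k(r)\le C$. From $F_k(y)=yH_k(\rho_ky)$ and the maximum principle,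
\[
F_k(0)=0,\qquad|F_k'(0)|\le C,\qquad \max_{|y|\le1}|F_k(y)|=\max_{|y|=1}|H_k(\rho_ky)|=2C .
\]
For $T>1$ apply Proposition~\ref{prop:onepoint} to $F_k|_{D(0,T)}$. The bound on the unit disc excludes case (ii) and the limit $\infty$, so a subsequence converges on $D(0,T)$ to a holomorphic function. A diagonal sequence converges locally uniformly on $\mathbb C$ to an entire function $F$ with $F(0)=0$, $|F'(0)|\le C$ and $\max_{|y|\le1}|F(y)|=2C$. If $F(y)=\alpha y+\beta$, then $\beta=0$, $|\alpha|\le C$ and $|\alpha|=2C$, which is impossible.

\emph{The multipliers.} On each compact set $K$, the iterate $F_k^j$ is defined for large $k$ and tends to $F^j$ uniformly. This follows by induction on $j$: the sets $F_k^{j-1}(K)$ lie in a fixed compact set $K'$, which lies in $\Omega_k$ for large $k$, and on $K'$ the function $F$ is uniformly continuous and $F_k\to F$ uniformly. Moreover $F^n\not\equiv\mathrm{id}$, since otherwise $F$ would be an injective entire function, hence affine. If $F^n(\xi)=\xi$, Hurwitz's theorem applied to $F_k^n(y)-y$ gives fixed points $\xi_k\to\xi$ of $F_k^n$, and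 $(F_k^n)'(\xi_k)\to(F^n)'(\xi)$. Since $|(F_k^n)'(\xi_k)|\le\Lambda_k(r)$, the last assertion follows.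
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:local}, \ref{thm:main} and \ref{thm:sharp}(b), given Theorem~\ref{thm:entire}]
Suppose that $\liminf_k\Lambda_k(r)<2^n$ in Theorem~\ref{thm:local}. Pass to a subsequence with $\Lambda_k(r)\le C'$, where $1\le C'<2^n$; the point $a$ stays irregular. Proposition~\ref{prop:blowup} gives a non-affine entire function $F$ such that all fixed points of $F^n$ have multiplier of modulus at most $C'<2^n$. This contradicts Theorem~\ref{thm:entire}.

If the family $\mathcal F$ of Theorem~\ref{thm:main} is not normal, some sequence in $\mathcal F$ has no convergent subsequence, and (I2) gives $f_k\in\mathcal F$ with an irregular point $a\in D$. For small $r$ we have $\Lambda_k(r)\le\max(2^n-\varepsilon,0)<2^n$ for all $k$, against Theorem~\ref{thm:local}. This is where $\varepsilon>0$ is used: the bound must stay below $2^n$ in the limit $k\to\infty$.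

Finally let $\limsup_k\Lambda_k(r)\le2^n$. Then $\Lambda_k(r)\le2^n+1$ for large $k$, so Proposition~\ref{prop:blowup} applies to any given subsequence. All fixed points of $F^n$ have multiplier of modulus at most $2^n$, and Theorem~\ref{thm:entire} gives an affine map $A(y)=\gamma y+\beta$, $\gamma\neq0$, such that $A^{-1}\circ F\circ A=z^2$. Put $L_k(y)=p_k+\rho_kA(y)$, so that $q_k=p_k+\rho_k\beta\to a$ and $\alpha_k=\rho_k\gamma\to0$. Then $L_k^{-1}\circ f_k\circ L_k=A^{-1}\circ F_k\circ A\to z^2$ locally uniformly on $\mathbb C$.
\end{proof}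

It remains to prove Theorem~\ref{thm:entire} for polynomials, that is, the following two propositions.

\begin{proposition}\label{prop:quadratic}
Let $f$ be a polynomial of degree $2$ and $n\ge2$. If all fixed points of $f^n$ have multiplier of modulus at most $2^n$, then $f$ is affinely conjugate to $z^2$.
\end{proposition}

\begin{proposition}\label{prop:higher}
Let $f$ be a polynomial of degree $d\ge3$ and $n\ge2$. Then some fixed point of $f^n$ has multiplier of modulus greater than $2^n$.
\end{proposition}

Together with Proposition~\ref{prop:transc} they give Theorem~\ref{thm:entire}: if all multipliers have modulus at most $2^n$, then $f$ is conjugate to $z^2$, and the fixed point $1$ of $z^{2^n}$ has multiplier exactly $2^n$. Again $n\ge2$ is needed: the only fixed point of $z+z^2$ has multiplier $1$.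

\section{Two identities, and quadratic polynomials}\label{sec:identities}

From now on $f$ is a polynomial of degree $d\ge2$. A linear conjugation makes it monic. For $n\ge1$ put
\[
M=d^n,\qquad P(z)=f^n(z)-z=\prod_{i=1}^M(z-\xi_i),\qquad\lambda_i=(f^n)'(\xi_i)=P'(\xi_i)+1,
\]
where the roots are repeated according to multiplicity. Below, $\oint$ denotes $\frac1{2\pi i}$ times the integral over a large circle. A rational function $R(z)=c/z+O(z^{-2})$ has $\oint R\,dz=c$, and for a polynomial $u$ and a nonconstant polynomial $v$ the integral $\oint u\,v'/v\,dz$ is the sum of $u$ over the roots of $v$, counted with multiplicity.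

\begin{lemma}\label{lem:identities}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] If $P$ has a multiple root, at least two of the $\lambda_i$ equal $1$. If all roots are simple, then $\sum_{i}1/(\lambda_i-1)=0$; consequently either $\operatorname{Re}\lambda_i=1$ for all $i$, or there are $i,j$ with $\operatorname{Re}\lambda_i<1<\operatorname{Re}\lambda_j$.
\item[(b)] The sum $s=\sum_{f(z)=y}f'(z)$, taken with multiplicity, does not depend on $y\in\mathbb C$. With $e=s/d$,
\begin{equation}\label{eq:mean}
\frac1M\sum_{i=1}^M\lambda_i=d^n-1+e^n .
\end{equation}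
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At a multiple root $P'=0$, so $\lambda_i=1$ for each of its copies. If the roots are simple, $\sum_i1/P'(\xi_i)=\oint dz/P=0$ because $M\ge2$. The numbers $\operatorname{Re}\frac1{\lambda_i-1}$ add up to $0$, so they all vanish or take both signs, and $\operatorname{Re}(1/w)$ has the sign of $\operatorname{Re}w$.

(b) We have $s=\oint f'^2/(f-y)\,dz$. The derivative in $y$ is $\oint f'^2/(f-y)^2\,dz$, which vanishes since the integrand is $O(z^{-2})$.

Let $h=f^n$. Then $\sum_i\lambda_i=\oint h'(h'-1)/(h-z)\,dz$, and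
\[
\frac1{h-z}=\frac1h+\frac z{h^2}+\frac{z^2}{h^2(h-z)} .
\]
The last term is $O(z^{2-3M})$ and $h'(h'-1)=O(z^{2M-2})$, so it contributes an integrand $O(z^{-M})$, whose integral is $0$. The first two terms give the integrand
\[
\frac{h'^2}h-\frac{h'}h+z\Bigl(\frac{h'}h\Bigr)^2-\frac{zh'}{h^2}.
\]
Since $h'/h=M/z+O(z^{-2})$, the second term contributes $-M$ and the third $M^2$; the fourth is $O(z^{-M})$ and contributes $0$. The first contributes $s_n=\sum_{f^n(a)=0}(f^n)'(a)$. We have $s_1=s$. For $n\ge2$, write $f^n(z)=\prod_b(f(z)-b)$, where $b$ runs through the roots of $f^{n-1}$, and use $(f^n)'(a)=f'(a)\,(f^{n-1})'(f(a))$. Summing first over the $a$ with $f(a)=b$ gives $s\,(f^{n-1})'(b)$, so $s_n=s\,s_{n-1}$ and $s_n=s^n=Me^n$. Altogether $\sum_i\lambda_i=M^2-M+Me^n$.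
\end{proof}

For a quadratic polynomial $f=z^2+bz+c$ the two roots of $f=y$ have sum $-b$, so $s=2(-b)+2b=0$. Thus $\sum_i\lambda_i=M(M-1)$, which for $n=2$ is the number $12$ found in Section~\ref{sec:model}. If all $|\lambda_i|\le M$, this sum is within $M$ of its largest possible value $M^2$. Part (a) of the lemma provides one multiplier with real part below $1$, and it alone uses up almost all of this slack. The other multipliers are then close to $M$, and the identity in (a), expanded to second order, leaves no room except for $z^2$.

\begin{proof}[Proof of Proposition~\ref{prop:quadratic}]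
Here $M=2^n\ge4$, all $|\lambda_i|\le M$, and $\sum_i\lambda_i=M(M-1)$. The roots of $P$ are simple, for otherwise $\operatorname{Re}\sum_i\lambda_i\le2+(M-2)M<M(M-1)$. The real parts of the $\lambda_i$ are not all $1$, as $M\ne M(M-1)$. By Lemma~\ref{lem:identities}(a) we may assume $\operatorname{Re}\lambda_1<1$; write $\tau=\lambda_1$.

Let $t_i=1-\lambda_i/M$ measure the defect of $\lambda_i$ from $M$. The bound $|\lambda_i|\le M$ reads $|t_i-1|\le1$, that is, $|t_i|^2\le2\operatorname{Re}t_i$. Also $\sum_it_i=M-(M-1)=1$, so $\sum_{i\ge2}t_i=1-t_1=\tau/M$. Since all $\operatorname{Re}t_i\ge0$, we obtain $0\le\operatorname{Re}\tau<1$ and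
\begin{equation}\label{eq:defects}
0\le\operatorname{Re}t_i<\frac1M\quad(i\ge2),\qquad\sum_{i\ge2}|t_i|^2\le\frac{2\operatorname{Re}\tau}M .
\end{equation}
Put $\kappa=M/(M-1)\le4/3$, so that $\lambda_i-1=(M-1)(1-\kappa t_i)$. The identity of Lemma~\ref{lem:identities}(a), multiplied by $M-1$, becomes
\[
\frac{M-1}{1-\tau}=\sum_{i\ge2}\frac1{1-\kappa t_i}=\sum_{i\ge2}\Bigl(1+\kappa t_i+\frac{\kappa^2t_i^2}{1-\kappa t_i}\Bigr)=M-1+\frac{\kappa\tau}M+\sum_{i\ge2}\frac{\kappa^2t_i^2}{1-\kappa t_i}.
\]
As $\frac1{1-\tau}-1=\frac\tau{1-\tau}$, multiplication by $M$ gives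
\[
\tau\Bigl(\frac{M(M-1)}{1-\tau}-\kappa\Bigr)=M\sum_{i\ge2}\frac{\kappa^2t_i^2}{1-\kappa t_i}.
\]
By \eqref{eq:defects}, $|1-\kappa t_i|\ge1-\kappa/M=\frac{M-2}{M-1}$, so the right side has modulus at most $A\operatorname{Re}\tau$ with $A=2\cdot\frac M{M-1}\cdot\frac M{M-2}\le\frac{16}3$. On the left, $|1-\tau|^2\le1+|\tau|^2$ because $\operatorname{Re}\tau\ge0$. With $x=|\tau|\in[0,M]$ we arrive at
\begin{equation}\label{eq:q}
q(x):=\frac{M(M-1)\,x}{\sqrt{1+x^2}}-\kappa x\le\frac{16}3\operatorname{Re}\tau\le\frac{16}3\min(x,1).
\end{equation}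
If $0<x\le1$, then $q(x)\ge x\,(12/\sqrt2-4/3)>7x$, which contradicts \eqref{eq:q}. On $[1,M]$ the function $q$ is concave, since $x/\sqrt{1+x^2}$ has the decreasing derivative $(1+x^2)^{-3/2}$; so $q(x)\ge\min(q(1),q(M))$. We have just seen $q(1)>7$, and $M/\sqrt{1+M^2}\ge4/\sqrt{17}>0.97$ gives $q(M)\ge M\,(0.97(M-1)-4/3)\ge4\,(2.91-1.34)>6$. Both exceed $16/3$, again a contradiction. Hence $\tau=0$.

Now \eqref{eq:defects} gives $t_i=0$ for $i\ge2$. So $\xi_1$ is the only fixed point of $f^n$ with multiplier $0$. Since $f(\xi_1)$ has the same multiplier, $f(\xi_1)=\xi_1$, and then $f'(\xi_1)^n=0$. Thus $f(z)=\xi_1+(z-\xi_1)^2$.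
\end{proof}

\section{Degree at least three: the cases $n=2$ and $n=d=3$}\label{sec:small}

We prove Proposition~\ref{prop:higher} by contradiction. In this section and the next we assume $d\ge3$, $n\ge2$ and
\begin{equation}\label{eq:assume}
|\lambda_i|\le2^n\qquad(1\le i\le M).
\end{equation}
Let $\mu_1,\dots,\mu_d$ be the multipliers of the fixed points of $f$ itself. Each $\mu_j^n$ is one of the $\lambda_i$, so $|\mu_j|\le2$. Applying \eqref{eq:mean} to $f$ and to $f^n$, we get two conditions on the one number $e$:
\begin{equation}\label{eq:two}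
|d-1+e|\le2,\qquad|d^n-1+e^n|\le2^n .
\end{equation}
The first places $e$ near $-(d-1)$, the second places $e^n$ near $-(d^n-1)$.

\subsection*{The case $n=2$}
Here the two conditions are incompatible. Let $m=d-1+e$ be the mean of the $\mu_j$, so $|m|\le2$. Then
\[
e^2+d^2-1=(d-1)^2-2(d-1)m+m^2+(d-1)(d+1)=2(d-1)(d-m)+m^2 .
\]
For $d\ge4$ the modulus is at least $2(d-1)(d-2)-4\ge8>4$, against \eqref{eq:two}. For $d=3$ the expression equals $(m-2)^2+8$, so \eqref{eq:two} gives $\operatorname{Re}(m-2)^2\le-4$. With $m-2=\alpha+i\beta$ this says $\beta^2\ge\alpha^2+4$, while $|m|\le2$ says $(\alpha+2)^2+\beta^2\le4$. Together they give $(\alpha+2)^2+\alpha^2\le0$, which is impossible.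

\subsection*{The case $n=d=3$}
Now \eqref{eq:two} reads $|2+e|\le2$ and $|26+e^3|\le8$. These conditions are compatible ($e=-3$ satisfies both), so we use them to locate $e$ and then turn to the identity of Lemma~\ref{lem:identities}(a) for the three fixed points of $f$.

The number $(-e)^3$ lies in the closed disc with center $26$ and radius $8$. So $|e|^3\ge18>2.62^3$, and $|\arg(-e)^3|\le\arcsin\frac4{13}<18^\circ$, as $\sin18^\circ=(\sqrt5-1)/4>0.309>\frac4{13}$. Therefore $\arg(-e)$ is within $6^\circ$ of $0$ or of $\pm120^\circ$. In the second case $\operatorname{Re}e>0$ and $|2+e|>2$, which is excluded. In the first case $\operatorname{Re}e<-2.62\cos6^\circ<-2.6$, since $\cos 6^\circ\ge1-\frac12(\pi/30)^2>0.994$. By \eqref{eq:mean} for $f$,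
\[
\operatorname{Re}(\mu_1+\mu_2+\mu_3)=3(2+\operatorname{Re}e)<-1.8 .
\]
A multiple fixed point of $f$ would make this real part at least $1+1-2=0$, and $\operatorname{Re}\mu_j=1$ for all $j$ would make it $3$. So Lemma~\ref{lem:identities}(a) applies, and we may assume $\operatorname{Re}\mu_1>1$. Put $y=\mu_1-1$, $\tau=\operatorname{Re}y>0$, and $v_j=1-\mu_j$, $x_j=\operatorname{Re}v_j$ for $j=2,3$. The identity reads $1/y=1/v_2+1/v_3$.

From $|\mu_j|\le2$ we get $x_j\le3$, and also $|v_j-1|\le2$, that is, $|v_j|^2\le3+2x_j$. Moreover
\[
x_2+x_3=2-\operatorname{Re}(\mu_1+\mu_2+\mu_3)+\operatorname{Re}\mu_1>2+1.8+1+\tau,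
\]
so $x_j>x:=1.8+\tau$ for $j=2,3$. Since $u\mapsto u/(3+2u)$ is increasing for $u>0$,
\[
\operatorname{Re}\frac1y=\sum_{j=2}^3\frac{x_j}{|v_j|^2}\ge\sum_{j=2}^3\frac{x_j}{3+2x_j}>\frac{2x}{3+2x},\qquad\Bigl|\frac1y\Bigr|\le\frac1{x_2}+\frac1{x_3}<\frac2x .
\]
Now $\tau=\operatorname{Re}(1/y)\,|y|^2$, hence $x-1.8=\tau>x^3/(6+4x)$. Multiplying out, $x^3<4x^2-1.2x-10.8$, so $x^2(4-x)>10.8$. But the maximum of $x^2(4-x)$ for $x>0$ is attained at $x=8/3$ and equals $256/27<10$. This contradiction settles the case.

\section{Degree at least three: products of multipliers}\label{sec:large}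

It remains to treat $n\ge3$, $d\ge 3$, $(n,d)\ne(3,3)$; we keep the assumption \eqref{eq:assume}. For odd $n$ the value $e=-d$, for which $d-1+e=-1$ and $d^n-1+e^n=-1$, satisfies \eqref{eq:two}, so sums of multipliers do not suffice. We use products instead.

Let $c$ run through the $d-1$ critical points of $f$, repeated according to multiplicity, so that $f'(z)=d\prod_c(z-c)$. Since $f$ permutes the $\xi_i$ (Lemma~\ref{lem:perm} below),
\[
\prod_i|\lambda_i|=\prod_i|f'(\xi_i)|^n=\Bigl(d^M\prod_c|P(c)|\Bigr)^n .
\]
If all $|P(c)|$ were at least $1$, the geometric mean of the $|\lambda_i|$ would be at least $d^n>2^n$. But $P(c)$ can be small, and it vanishes for $f=z^d$. The remedy is to drop from $P(c)$ the factor of the root nearest to $c$: what remains is at least $1/M$. To keep the product over whole cycles we must drop the entire cycle of that root, at most $n(d-1)$ roots in total. The gain $\log(d/2)$ occurs for each of the remaining roots, of which there are about $d^n$. The loss involves about $n(d-1)^2$ distances between roots and critical points, and these must be bounded from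 above. For $d=2$ there is no gain, which is why that case needed a different argument.

\subsection*{Distances}
We recall the Green function and the B\"ottcher coordinate of a monic polynomial $f$ of degree $d\ge2$; see \cite[\S9]{Milnor}. The function $g(z)=\lim_{j\to\infty}d^{-j}\log^+|f^j(z)|$ is continuous on $\mathbb C$, vanishes exactly at the points with bounded orbit, tends to $\infty$ at $\infty$, and satisfies $g\circ f=d\,g$. Let
\[
G=\max_cg(c)\ge0,\qquad L=\{z:g(z)\le G\}.
\]
The inverse B\"ottcher map $\psi$ is a biholomorphic map of $\{|w|>e^G\}$ onto $\{g>G\}=\mathbb C\setminus L$, with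
\[
\psi(w)=w+O(1)\ \text{ at }\infty,\qquad g(\psi(w))=\log|w|,\qquad f(\psi(w))=\psi(w^d).
\]
The compact set $L$ contains all critical points and all $\xi_i$, since $g(\xi_i)=0$. We also recall two facts on univalent functions. The growth theorem: if $h$ is univalent in the unit disc with $h(0)=0$, $h'(0)=1$, then $|u|/(1+|u|)^2\le|h(u)|\le|u|/(1-|u|)^2$. The area theorem: if $k(x)=x+b_0+\sum_{m\ge1}b_mx^{-m}$ is univalent in $|x|>1$, then $\sum_{m\ge 1} m|b_m|^2\le1$.

\begin{lemma}\label{lem:geometry}
\begin{enumerate}
\item[(a)] If $a\in L$ and $g(z)>G$, then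
$e^{g(z)}\bigl(1-e^{G-g(z)}\bigr)^2\le|z-a|\le e^{g(z)}\bigl(1+e^{G-g(z)}\bigr)^2$.
\item[(b)] $\operatorname{diam}L\le4e^G$.
\item[(c)] If $|w|=\varrho e^G$ with $\varrho>1$, then $|\psi'(w)-1|\le1/(\varrho^2-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $a\in L$ let $k(x)=e^{-G}(\psi(e^Gx)-a)$. This function is univalent in $|x|>1$, has no zero there because $\psi$ omits $a$, and $k(x)=x+O(1)$ at $\infty$.

(a) The function $h(u)=1/k(1/u)$ is univalent in the unit disc with $h(u)=u+O(u^2)$. The growth theorem gives $|x|(1-|x|^{-1})^2\le|k(x)|\le|x|(1+|x|^{-1})^2$. Write $z=\psi(e^Gx)$; then $|x|=e^{g(z)-G}$ and $|z-a|=e^G|k(x)|$.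

(b) Let $a\in L$ and let $b\in L$ have maximal distance from $a$. Then $b\in\partial L$, so $b=\lim z_j$ with $g(z_j)>G$. As $g(z_j)\to g(b)\le G$, we have $g(z_j)\to G$, and (a) gives $|b-a|\le4e^G$.

(c) We have $\psi'(w)=k'(x)$ with $x=e^{-G}w$, $|x|=\varrho$, and $k'(x)-1=-\sum mb_mx^{-m-1}$. By the Cauchy--Schwarz inequality and the area theorem,
\[
|k'(x)-1|\le\Bigl(\sum_{m\ge1}m|b_m|^2\Bigr)^{1/2}\Bigl(\sum_{m\ge1}m\varrho^{-2m-2}\Bigr)^{1/2}\le\frac{\varrho^{-2}}{1-\varrho^{-2}}=\frac1{\varrho^2-1}.\qedhere
\]
\end{proof}

\subsection*{The nearest root and its cycle}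
For each critical point $c$ choose an index $i(c)$ for which $|c-\xi_i|$ is minimal.

\begin{lemma}\label{lem:nearest}
If $i\ne i(c)$, then $\xi_i\ne c$. Moreover $\prod_{i\ne i(c)}|c-\xi_i|\ge1/M$.
\end{lemma}

\begin{proof}
Since $(f^n)'(c)=0$, we have $P'(c)=-1$. If $P(c)=0$, then $c$ is a simple root, so $c=\xi_i$ holds exactly for $i=i(c)$, and the product equals $|P'(c)|=1$. If $P(c)\ne0$, no $\xi_i$ equals $c$, and
\[
1=|P'(c)|=|P(c)|\,\Bigl|\sum_i\frac1{c-\xi_i}\Bigr|\le\frac{M|P(c)|}{|c-\xi_{i(c)}|}=M\prod_{i\ne i(c)}|c-\xi_i|.\qedhere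
\]
\end{proof}

\begin{lemma}\label{lem:perm}
There is a permutation $\pi$ of $\{1,\dots,M\}$ with $f(\xi_i)=\xi_{\pi(i)}$ and $\pi^n=\mathrm{id}$.
\end{lemma}

\begin{proof}
The map $f$ sends the set of distinct roots of $P$ to itself, and $f^n$ is the identity on it, so $f$ permutes the distinct roots. We show that $\xi$ and $f(\xi)$ have the same multiplicity. They have the same multiplier $\lambda$. If $\lambda\ne1$, both are simple. If $\lambda=1$, then $f'(\xi)\ne0$, so $P$ vanishes at $f(\xi)$ to the same order as $P\circ f$ at $\xi$. Now $P(f(z))=f(f^n(z))-f(z)=P(z)\,u(z)$, where $u(z)=Y(f^n(z),z)$ and $Y$ is the polynomial with $f(w)-f(z)=(w-z)Y(w,z)$. Since $u(\xi)=Y(\xi,\xi)=f'(\xi)\ne0$, the orders agree. Number the copies of each root $1,2,\dots$, and let $\pi$ send the $j$th copy of $\xi$ to the $j$th copy of $f(\xi)$.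
\end{proof}

Let $E$ be the union of the $\pi$-orbits of the indices $i(c)$. Each orbit has at most $n$ elements, so $|E|\le\ell:=n(d-1)$. Put
\[
S(c)=\sum_{i\notin E}\log|\xi_i-c|,\qquad T=\sum_c\ \sum_{i\in E,\ i\ne i(c)}\log|\xi_i-c|,\qquad Q=(d-1)(\ell-1).
\]
All terms are finite by Lemma~\ref{lem:nearest}, and $T$ has at most $Q$ terms. The quantity $T$ is the loss described above. An upper bound for it will have the form $T_0+QG$, and $G$ can be arbitrarily large. But if $G$ is not small, a critical point $c^*$ escapes, $|P(c^*)|$ is of size $e^{MG}$, and this more than pays for the term $QG$.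

\begin{lemma}\label{lem:master}
Let $n\ge3$, $d\ge3$, assume \eqref{eq:assume}, and suppose that $T\le T_0+QG$ for a real number $T_0$. Then
\begin{equation}\label{eq:master}
(M-\ell)\log\frac d2\le(d-1)\,n\log d+T_0+\frac Q{M-1}.
\end{equation}
\end{lemma}

\begin{proof}
We have $\lambda_i=\prod_{j=0}^{n-1}f'(\xi_{\pi^j(i)})$, and $\pi$ permutes the complement of $E$. Hence
\[
\sum_{i\notin E}\log|\lambda_i|=n\sum_{i\notin E}\log|f'(\xi_i)|=n\Bigl[(M-|E|)\log d+\sum_cS(c)\Bigr].
\]
By \eqref{eq:assume} the left side is at most $n(M-|E|)\log2$. Since $|E|\le\ell$ and $d>2$,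
\begin{equation}\label{eq:gain}
(M-\ell)\log\frac d2\le(M-|E|)\log\frac d2\le-\sum_cS(c).
\end{equation}
As $i(c)\in E$, taking logarithms in Lemma~\ref{lem:nearest} gives
\begin{equation}\label{eq:first}
-S(c)\le n\log d+\sum_{i\in E,\ i\ne i(c)}\log|\xi_i-c| .
\end{equation}

If $G\le\frac1{M-1}$, sum \eqref{eq:first} over all $c$ and insert the result in \eqref{eq:gain}; this is \eqref{eq:master}.

Let $G>\frac1{M-1}$, and choose a critical point $c^*$ with $g(c^*)=G$. Then $g(f^n(c^*))=MG>G$ and $(M-1)G>1$, so Lemma~\ref{lem:geometry}(a) with $a=c^*$ gives $|P(c^*)|=|f^n(c^*)-c^*|\ge e^{MG}(1-e^{-1})^2$. Using $-2\log(1-e^{-1})<0.92$ and Lemma~\ref{lem:geometry}(b) for the term $i=i(c^*)$, we get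
\[
-S(c^*)=-\log|P(c^*)|+\sum_{i\in E}\log|\xi_i-c^*|\le-MG+0.92+\log4+G+\sum_{i\in E,\ i\ne i(c^*)}\log|\xi_i-c^*| .
\]
Use this for one copy of $c^*$ and \eqref{eq:first} for the other $d-2$ critical points. Then \eqref{eq:gain} yields
\[
(M-\ell)\log\frac d2\le(d-2)\,n\log d+T_0+(Q+1-M)G+\log4+0.92 .
\]
Here $Q+1=n(d-1)^2-(d-2)<nd^2\le3^{n-2}d^2\le d^n=M$, because $n\le3^{n-2}$ for $n\ge3$; and $\log4+0.92<2.31<3\log3\le n\log d$. So the right side is at most $(d-1)n\log d+T_0$, and \eqref{eq:master} holds.
\end{proof}

\subsection*{The cases $n\ge3$, $d\ge5$ and $n\ge4$, $d\in\{3,4\}$}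
By Lemma~\ref{lem:geometry}(b) each of the at most $Q$ terms of $T$ is at most $\log4+G>0$, so we may take $T_0=Q\log4$. Here $M\ge81$ and $\log4+\frac1{80}<1.4$. So \eqref{eq:master} gives $X(n,d)\le Y(n,d)$, where
\[
X(n,d)=\bigl(d^n-n(d-1)\bigr)\log\frac d2,\qquad Y(n,d)=(d-1)\bigl[n\log d+1.4\,(n(d-1)-1)\bigr].
\]
We show that $X>Y$, first for the least $n$ allowed with each $d$:
\begin{align*}
X(4,3)&=73\log\tfrac32>29.5, & Y(4,3)&=2\,[4\log3+9.8]<28.4,\\
X(4,4)&=244\log2>169, & Y(4,4)&=3\,[4\log4+15.4]<63,\\
X(3,5)&=113\log\tfrac52>103, & Y(3,5)&=4\,[3\log5+15.4]<81.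
\end{align*}
For $d\ge6$ we have $\log\frac d2>1$ and $\log d\le d/3$ (true at $d=6$, and $1/d<1/3$ beyond). Therefore
\[
X(3,d)>d^3-3d+3\ge6d^2-3d+3>5.2d^2-10.8d+5.6=(d-1)(5.2d-5.6)\ge Y(3,d).
\]
Now we increase $n$. We have $X(n+1,d)\ge3X(n,d)$, because
\[
d^{n+1}-(n+1)(d-1)-3\bigl(d^n-n(d-1)\bigr)=(d-3)d^n+(2n-1)(d-1)\ge0 .
\]
We have $Y(n+1,d)\le2Y(n,d)$, because $n+1\le2n$ and because $(n+1)(d-1)-1\le2(n(d-1)-1)$ is equivalent to $(n-1)(d-1)\ge1$. By induction $X(n,d)>Y(n,d)$ in all these cases, a contradiction.

\subsection*{The case $n=3$, $d=4$}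
Here $M=64$, $\ell=9$, $Q=24$. With $T_0=24\log4$ the right side of \eqref{eq:master} exceeds $33\log4=66\log2$, while the left side is $55\log2$, so we need a better bound for $T$. If $i\in E$ is not one of the $i(c)$, then all three critical points appear with $\xi_i$ in $T$, and the three distances multiply to $|f'(\xi_i)|/4$. A bound for $f'$ on $L$ will therefore improve on the cube $(4e^G)^3$ of the diameter.

Let $|w|=\sqrt3\,e^G$. Lemma~\ref{lem:geometry}(c) gives $|\psi'(w)|\ge\frac12$; and since $|w^4|=9e^{3G}\cdot e^G$ with $9e^{3G}\ge9$, it gives $|\psi'(w^4)|\le1+\frac1{80}$. Differentiating $f(\psi(w))=\psi(w^4)$,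
\[
|f'(\psi(w))|=\frac{4|w|^3|\psi'(w^4)|}{|\psi'(w)|}\le4\cdot3\sqrt3\,e^{3G}\cdot\frac{81}{80}\cdot2<42.4\,e^{3G}.
\]
The compact set $\{g\le G+\log\sqrt3\}$ contains $L$, and by continuity of $g$ its boundary lies in $\{g=G+\log\sqrt3\}=\{\psi(w):|w|=\sqrt3\,e^G\}$. The maximum principle gives $|f'|/4\le10.6\,e^{3G}$ on $L$.

Let $J$ be the set of the indices $i(c)$, so $|J|\le3$. Each $\pi$-orbit in $E$ has at most three elements, one of which is in $J$; so $|E\setminus J|\le2|J|\le6$. Write $T=\sum_{i\in E}\sum_{c:\,i(c)\ne i}\log|\xi_i-c|$. For $i\in J$ the inner sum has at most two terms, so it is at most $2(\log4+G)$. For $i\in E\setminus J$ it equals $\log|f'(\xi_i)/4|\le\log10.6+3G$. Hence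
\[
T\le6(\log4+G)+6(\log10.6+3G)\le22.5+24G,
\]
using $\log4<1.387$ and $\log10.6<2.361$. So Lemma~\ref{lem:master} applies with $T_0=22.5$ and gives
\[
38.1<55\log2\le9\log4+22.5+\tfrac{24}{63}<35.5,
\]
a contradiction.

Every pair $(n,d)$ with $n\ge2$, $d\ge3$ has now been excluded. This proves Proposition~\ref{prop:higher}, hence Theorem~\ref{thm:entire}, and with it Theorems \ref{thm:main}, \ref{thm:local} and \ref{thm:sharp}(b).

\section{A strict inequality is not enough}\label{sec:example}

To prove Theorem~\ref{thm:sharp}(a) we perturb $kz^2$ so that all multipliers drop slightly below $2^n$. By Proposition~\ref{prop:quadratic} this cannot be done among quadratic polynomials. After rescaling, the nonzero fixed points of the $n$th iterate of $kz^2$ are the roots of unity of order dividing $N=2^n-1$. A factor that depends only on $z^N$ treats all of them alike, and it disappears in the rescaled limit.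

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $D$ be the unit disc, $N=2^n-1$ and $f_k(z)=kz^2(1-z^N/4)$. On $D$ we have $|f_k(z)|\ge\frac34k|z|^2$, and $f_k(0)=0$. So $f_k\to\infty$ on $D\setminus\{0\}$ but not at $0$, and no subsequence converges locally uniformly on $D$.

If $\frac4{3k}<|z|<1$, then $|f_k(z)|>|z|$. A fixed point $\xi$ of $f_k^n$ has its orbit in $D$, so $|\xi|>\frac4{3k}$ would give $|\xi|<|f_k(\xi)|<\dots<|f_k^n(\xi)|=|\xi|$. Hence $|\xi|\le\frac4{3k}$. In the coordinate $x=kz$ the map $f_k$ becomes
\[
h(x)=kf_k(x/k)=x^2(1-\delta x^N),\qquad\delta=k^{-N}/4,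
\]
and the fixed points of $f_k^n$ correspond to zeros of the polynomial $h^n(x)-x$ in $|x|\le\frac43$. As $k\to\infty$, $h^n(x)-x\to x^{2^n}-x$ locally uniformly, and all $2^n$ zeros of the limit lie in $|x|\le1$. By Rouch\'e's theorem $h^n(x)-x$ has exactly $2^n$ zeros in $|x|<\frac32$ for large $k$.

We list them. The function $u(t)=t-1-\delta t^{N+1}$ has $u(1)<0$, and for each $\eta>0$ we have $u(1+\eta)>0$ when $k$ is large. So the least zero $t=t_k>1$ of $u$ exists for large $k$ and tends to $1$. It satisfies $t(1-\delta t^N)=1$ and $\delta t^{N+1}=t-1$. If $\omega^N=1$, then $h(t\omega)=t^2\omega^2(1-\delta t^N)=t\omega^2$, and $(\omega^2)^N=1$; iterating, $h^n(t\omega)=t\omega^{2^n}=t\omega$. So $0$ and the $N$ points $t\omega$ are $2^n$ distinct zeros in $|x|<\frac32$, and there are no others.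

The multiplier at $0$ is $0$. From $h'(x)=2x-(N+2)\delta x^{N+1}$ we get
\[
h'(t\omega)=\omega\bigl(2t-(N+2)(t-1)\bigr)=\omega\bigl(2-N(t-1)\bigr),
\]
and $0<2-N(t-1)<2$ for large $k$. The orbit of $t\omega$ consists of points of the same form, so its multiplier has modulus $(2-N(t-1))^n<2^n$. Thus for some $k_0$ the family $\{f_k\}_{k\ge k_0}$ is not normal on $D$, although $|(f_k^n)'(\xi)|<2^n$ for all fixed points $\xi$ of $f_k^n$.
\end{proof}

Viewed on the whole plane, $f_k$ is a polynomial of degree $N+2\ge3$, and Proposition~\ref{prop:higher} gives $f_k^n$ a fixed point with multiplier of modulus greater than $2^n$. By the proof above, its orbit does not lie in the unit disc.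

\begin{thebibliography}{9}

\bibitem{Bergweiler}
Walter Bergweiler, \emph{Normal families and fixed points of iterates}, arXiv:1001.4511 (2010).

\bibitem{Milnor}
Milnor, \emph{Dynamics in One Complex Variable}.

\end{thebibliography}
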